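\title{Generalized Ramsey numbers at the linear threshold: existence of the limit}

\begin{abstract}
A $(p,q)$-coloring of $K_n$ is an edge-coloring in which every set of $p$ vertices spans at least $q$ colors, and $f(n,p,q)$ is the least number of colors in such a coloring. At the threshold $q_{\mathrm{lin}}=\binom p2-p+3$ the function $f(n,p,q_{\mathrm{lin}})$ is linear in $n$. We prove that $\rho_p=\lim_{n\to\infty}f(n,p,q_{\mathrm{lin}})/n$ exists for every $p\ge3$, which confirms a conjecture posed by Bennett, Cushman and Dudek. The proof has two parts. A $(p,q_{\mathrm{lin}})$-coloring with few colors is automatically sparse on all sets of fewer than $p$ vertices, and a coloring of $K_m$ with $M$ colors that is sparse in this sense can be packed into $K_n$ to give a $(p,q_{\mathrm{lin}})$-coloring with $\frac{M}{m-1}n+O(n^{1-\eta})$ colors. We also express $\rho_p$ as an infimum over finite colorings and show that $f(n,p,q_{\mathrm{lin}})\ge\rho_p(n-1)$ for every $n\ge2p$.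
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix integers $p\ge3$ and $2\le q\le\binom p2$. A \emph{$(p,q)$-coloring} of the complete graph $K_n$ is a coloring of its edges in which every set of $p$ vertices spans at least $q$ distinct colors. The \emph{generalized Ramsey number} $f(n,p,q)$ is the least number of colors in a $(p,q)$-coloring of $K_n$. The parameter $q$ interpolates between two extremes. For $q=2$ only a monochromatic $K_p$ is forbidden. For $q=\binom p2$ and $n\ge p\ge4$, any two edges lie in a common $p$-set, so all edges get different colors and $f(n,p,q)=\binom n2$. Erd\H{o}s and Gy\'arf\'as showed that, for fixed $p$, linear growth begins at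
\[
q_{\mathrm{lin}}=q_{\mathrm{lin}}(p):=\binom p2-p+3 :
\]
the function $f(n,p,q_{\mathrm{lin}})$ is linear in $n$, while $f(n,p,q_{\mathrm{lin}}-1)$ is sublinear. From now on $p\ge3$ is fixed and $f(n):=f(n,p,q_{\mathrm{lin}})$. It is known that
\begin{equation}\label{eq:known}
\frac{3p-7}{4p-10}\,n+o(n)\le f(n)\le n+o(n),
\end{equation}
that $f(n,3,3)=n+O(1)$, and that $f(n,4,5)=\frac56n+o(n)$. So $f(n)/n$ converges for $p=3$ and $p=4$, in both cases to the constant on the left of \eqref{eq:known}. For $p\ge5$ the two constants in \eqref{eq:known} differ, and these bounds do not decide whether $f(n)/n$ converges. The conjecture that it does, for every $p\ge3$, is posed in~\cite{BCD}. We prove it.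

\begin{theorem}\label{thm:limit}
For every $p\ge3$ the limit $\rho_p:=\lim_{n\to\infty}f(n)/n$ exists.
\end{theorem}

\subsection{Repetitions}

For a set $F$ of colored edges let
\[
r(F)=|F|-\#\{\text{colors on }F\}
\]
be its number of \emph{repetitions}. Adding an edge to $F$ raises $r$ by one if its color already occurs in $F$ and leaves $r$ unchanged otherwise; in particular $r$ is monotone under inclusion. For a vertex set $S$ in a possibly partial coloring, $r(S)$ denotes $r$ of the set of colored edges inside $S$. Since $\binom p2-q_{\mathrm{lin}}=p-3$, a coloring of $K_n$ is a $(p,q_{\mathrm{lin}})$-coloring if and only if $r(S)\le p-3$ for every $p$-set $S$.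

This form explains the threshold. For $p=3$ it says that the coloring is proper, so $n-1$ colors appear at each vertex. In general, $p-1$ edges of one color at a vertex span $p$ vertices and have $p-2$ repetitions, so a color appears at most $p-2$ times at a vertex and $f(n)\ge(n-1)/(p-2)$ for $n\ge p$. In the other direction, color at random from $\theta n$ colors. A $p$-set has $p-2$ repetitions with probability $O((\theta n)^{-(p-2)})$, and an edge lies in fewer than $n^{p-2}$ sets of size $p$, so the expected number of bad $p$-sets through an edge is $O(\theta^{-(p-2)})$. A linear number of colors is thus the scale at which each edge takes part in a bounded number of violations. This balance will recur throughout the proof.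

\subsection{Packing a fixed coloring}

The function $f$ is nondecreasing, but together with \eqref{eq:known} this does not prevent $f(n)/n$ from oscillating. Convergence would follow if a good coloring of one $K_m$ could be turned into an equally good coloring of $K_n$ for all large $n$. Let the coloring of $K_m$ use $M$ colors. Cover almost all edges of $K_n$ by about $\binom n2/\binom m2$ edge-disjoint copies of $K_m$, give each copy $M$ colors from a common palette, and let copies that share a color be vertex-disjoint. Then a color serves at most $n/m$ copies, so the palette needs at least about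
\[
M\cdot\frac{n(n-1)}{m(m-1)}\cdot\frac mn=\frac{M(n-1)}{m-1}
\]
colors. If this many suffice for an optimal coloring of $K_m$, then $\limsup_n f(n)/n\le f(m)/(m-1)$, and the limit exists. The obstacle is that a $p$-set of $K_n$ usually meets several copies in fewer than $p$ vertices each, and on such small sets a $(p,q_{\mathrm{lin}})$-coloring gives only the bound $r\le p-3$, which is too weak to be added up. The following condition can be added up.

\begin{definition}
A coloring of $K_m$ ($m\ge2$) is \emph{strong} if $r(S)\le|S|-2$ for all $S$ with $2\le|S|\le p-1$, and $r(S)\le p-3$ for all $S$ with $|S|=p$. Let $f^*(m)$ be the least number of colors in a strong coloring of $K_m$.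
\end{definition}

A coloring with all colors distinct is strong, so $f^*(m)$ is defined, and $f^*(2)=1$.

\begin{theorem}\label{thm:packing}
If $K_m$ ($m\ge2$) has a strong coloring using exactly $M$ colors, then there is $\eta>0$ with
\[
f(n)\le\frac{M}{m-1}\,n+O(n^{1-\eta}).
\]
\end{theorem}

The second ingredient is that optimal colorings of large cliques are strong. Together the two facts give more than Theorem~\ref{thm:limit}.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] If $n\ge2p$, every $(p,q_{\mathrm{lin}})$-coloring of $K_n$ with at most $2n-6$ colors is strong. In particular, for all large $n$, $f(n)=f^*(n)$ and every optimal coloring is strong.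
\item[(ii)] $\rho_p=\inf_{m\ge2}\dfrac{f^*(m)}{m-1}$.
\item[(iii)] $f(n)\ge\rho_p(n-1)$ for every $n\ge2p$. The constant $\rho_p$ is best possible here, as $f(n)=\rho_pn+o(n)$.
\item[(iv)] If the infimum in \textup{(ii)} is attained, then $f(n)=\rho_pn+O(n^{1-\eta})$ for some $\eta>0$.
\end{enumerate}
\end{theorem}

The proofs do not use the known bounds quoted above, but part (iii) can be combined with them: since $\rho_4=\frac56$, it gives $f(n,4,5)\ge\frac56(n-1)$ for every $n\ge8$. For $p=3$ we have $\rho_3=1=f^*(2)/1$, so the infimum in (ii) is attained at $m=2$.

Section~\ref{sec:strong} shows that colorings with few colors are strong, and Section~\ref{sec:deduce} derives Theorems~\ref{thm:limit} and~\ref{thm:more} from this and Theorem~\ref{thm:packing}. The rest of the paper proves Theorem~\ref{thm:packing}. Section~\ref{sec:small} works through the case $m=2$. Section~\ref{sec:blocks} sets up the general packing and states what is needed of it (Proposition~\ref{prop:packing}), Section~\ref{sec:complete} colors the edges that the packing misses, and Section~\ref{sec:matching} constructs the packing from a theorem on conflict-free hypergraph matchings~\cite{GJKKL}.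

\section{Colorings with few colors are strong}\label{sec:strong}

A small set with many repetitions is expensive, because it has used up the allowance of every $p$-set that contains it. Take $p=5$, where $5$-sets may have two repetitions. A $4$-set with $r\ge3$ extends to a bad $5$-set, so a coloring that is not strong contains a $3$-set $S$ with $r(S)\ge2$, a monochromatic triangle. Any two edges from $S$ to the outside lie with $S$ in a $5$-set, which allows no third repetition. So these $3(n-3)$ edges have distinct colors, far more than the roughly $n$ colors that suffice. For larger $p$ the outside vertices may share colors on their edges to $S$, but only within small clusters, and each cluster still needs many colors of its own.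

\begin{lemma}\label{lem:strong}
Let $n\ge2p$ and let $\varphi$ be a $(p,q_{\mathrm{lin}})$-coloring of $K_n$ that is not strong. Then $\varphi$ uses at least $2n-5$ colors.
\end{lemma}

\begin{proof}
There is a set $S$ with $2\le|S|\le p-1$ and $r(S)\ge|S|-1$. Choose one with $s=|S|$ maximum, so that
\begin{equation}\label{eq:maximal}
r(S')\le|S'|-2\quad\text{whenever }s<|S'|\le p-1 .
\end{equation}
We have $s\ge3$ because a single edge has $r=0$, and $s\ne p-1$ because otherwise adding any vertex would give a $p$-set with $r\ge p-2$. So $3\le s\le p-2$.

Let $W$ be the set of vertices outside $S$ and let $v\in W$. By monotonicity and \eqref{eq:maximal}, $s-1\le r(S)\le r(S\cup\{v\})\le s-1$. Hence $r(S)=s-1$, and the $s$ edges from $v$ to $S$ create no repetition; in particular none of their colors occurs inside $S$.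

Let $\Gamma$ be the graph on $W$ in which distinct $u,u'$ are adjacent if some color occurs both on an edge from $u$ to $S$ and on an edge from $u'$ to $S$. Let $U\subset W$ be connected in $\Gamma$, and add its vertices to $S$ in an order in which each vertex after the first is adjacent in $\Gamma$ to an earlier one. Each such vertex brings an edge whose color is already present, so
\[
r(S\cup U)\ge(s-1)+(|U|-1)=|S\cup U|-2 .
\]
A component of $\Gamma$ with at least $p-s$ vertices would contain a connected set $U$ of size $p-s$, and $S\cup U$ would be a $p$-set with $r\ge p-2$. So every component $U$ has size $j\le p-s-1$, and \eqref{eq:maximal} gives $r(S\cup U)\le s+j-2$.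

Let $t_U$ be the number of colors on the $sj$ edges between $S$ and $U$. None of these colors occurs inside $S$, so the edges inside $S$ together with these $sj$ edges have exactly $(s-1)+sj-t_U$ repetitions. By monotonicity $(s-1)+sj-t_U\le s+j-2$, that is, $t_U\ge(s-1)j+1$. By the definition of $\Gamma$, different components use disjoint sets of colors on their edges to $S$. Summing over the components, whose sizes add up to $n-s\ge1$, we find at least $(s-1)(n-s)+1$ colors. The function $(s-1)(n-s)$ is increasing for $s\le(n+1)/2$, and $3\le s\le p-2\le(n+1)/2$ since $n\ge2p$. So the number of colors is at least $2(n-3)+1=2n-5$.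
\end{proof}

\begin{remark}
The word ``strong'' cannot be dropped from Theorem~\ref{thm:packing}. For $p=5$ the monochromatic triangle is trivially a $(5,q_{\mathrm{lin}})$-coloring of $K_3$ with $M/(m-1)=\frac12$, while \eqref{eq:known} gives $f(n)\ge\frac45n+o(n)$.
\end{remark}

\section{From the packing theorem to the limit}\label{sec:deduce}

We assume Theorem~\ref{thm:packing}. Applied with $m=2$ and $M=1$ it gives $f(n)\le n+o(n)$, so $f(n)\le2n-6$ for all large $n$.

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
For all large $m$, an optimal $(p,q_{\mathrm{lin}})$-coloring of $K_m$ uses exactly $f(m)\le2m-6$ colors and is strong by Lemma~\ref{lem:strong}. Theorem~\ref{thm:packing} gives $\limsup_nf(n)/n\le f(m)/(m-1)$ for all large $m$. Taking the lower limit in $m$, and using $m/(m-1)\to1$, we get $\limsup_nf(n)/n\le\liminf_mf(m)/m$. So the limit exists, and it is at most $1$.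
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(i) The first statement is Lemma~\ref{lem:strong}. For large $n$ we have $f(n)\le2n-6$, so every optimal coloring is strong and $f^*(n)\le f(n)$. Strong colorings are $(p,q_{\mathrm{lin}})$-colorings, so also $f(n)\le f^*(n)$.

(ii) Theorem~\ref{thm:packing} gives $\rho_p\le f^*(m)/(m-1)$ for every $m\ge2$. For large $m$, part (i) gives $f^*(m)/(m-1)=f(m)/(m-1)$, which tends to $\rho_p$.

(iii) Let $n\ge2p$. If $f(n)\le2n-6$, an optimal coloring is strong by (i), so $f(n)\ge f^*(n)\ge\rho_p(n-1)$ by (ii). Otherwise $f(n)\ge2n-5\ge n-1\ge\rho_p(n-1)$, because $n\ge6$ and $\rho_p\le f^*(2)/1=1$.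

(iv) If $\rho_p=f^*(m)/(m-1)$, then Theorem~\ref{thm:packing} gives $f(n)\le\rho_pn+O(n^{1-\eta})$, and (iii) gives $f(n)\ge\rho_pn-1$ for $n\ge 2p$.
\end{proof}

\section{The case $m=2$: colored edges as triples}\label{sec:small}

All ideas of the proof of Theorem~\ref{thm:packing} are visible for $m=2$, $M=1$. This section only motivates the later ones; nothing in it is used formally.

A copy of $K_2$ with its color is a triple $\{u,v,c\}$ of two vertices and one color. Let $\mathcal M$ be a family of triples, any two sharing at most one point. No pair $uv$ lies in two triples, so $\mathcal M$ is a partial edge-coloring; no pair $uc$ lies in two triples, so it is proper. For a set $Z$ of triples let $\operatorname{ex}(Z)$ be the number of vertices plus the number of colors minus the number of edges of $Z$. If $Z$ is the set of colored edges inside a $p$-set $S$, then $\operatorname{ex}(Z)\le p-r(S)$. So $r(S)\le p-3$ holds as soon as any $j$ triples of $\mathcal M$, for $2\le j\le\binom p2$, span at least $j+3$ points. The coloring condition has become a girth condition on a partial triple system.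

Take $p=4$. In a proper coloring a repeated color on four vertices occupies a perfect matching, so $r(S)\ge2$ means that two perfect matchings of $S$ are monochromatic: a $4$-cycle alternating in two colors, which is four triples on six points. With about $n$ colors, think of each triple as present with probability about $1/n$. A given triple $\{x,y,c\}$ extends to an alternating $4$-cycle by choosing two vertices and a color, in $O(n^3)$ ways, and each extension needs three further triples. So a triple lies in $O(1)$ expected forbidden configurations. This is the regime in which the theorem of~\cite{GJKKL} finds an almost perfect packing with no forbidden configuration at all.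

The packing leaves a graph $G$ of uncolored edges with $\Delta(G)=O(n^{1-\gamma})$. Color $G$ at random from $n^{1-\eta}$ new colors, with $\eta$ much smaller than $\gamma$. To apply the local lemma we need, for each $xy\in G$, that the expected number of bad sets $S=\{x,y,z,w\}$ is small. Only sets with a second $G$-edge can become bad. Let $r_{\mathrm{old}}$ count repetitions in the packing.

If $r_{\mathrm{old}}(S)=0$, then $S$ needs two new repetitions, which has probability $O(n^{-2+2\eta})$. There are $O(n\Delta(G))$ such sets, since one of $z,w$ is a $G$-neighbor of another vertex of $S$. The contribution is $O(n^{-\gamma+2\eta})$.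

If $r_{\mathrm{old}}(S)=1$, one new repetition is enough, with probability $O(n^{-1+\eta})$, so we need $O(n^{1-\gamma})$ such sets. Name $z,w$ so that $xz$ and $yw$ have the same color $c$. If $xw\in G$, there are at most $\Delta(G)$ choices for $w$; then $c$ is the color of $yw$, and $z$ is determined because the coloring is proper. If $yz\in G$, exchange the roles of $(x,w)$ and $(y,z)$. But if the second $G$-edge is $zw$, the degree bound is useless: there may be about $n$ configurations $\{x,z,c\},\{y,w,c\}$, in each of them $z$ determines $w$, and a sparse graph $G$ could contain all the pairs $zw$. The remedy is to ask more of $\mathcal M$. We control both the number of these configurations in $\mathcal M$ and the number of those accompanied by a third triple $\{z,w,c'\}$ in $\mathcal M$. Both counts are determined up to a factor $1\pm O(n^{-\gamma})$ and have the same main term, so their difference, the number of configurations with $zw\in G$, is $O(n^{1-\gamma})$.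

\section{Blocks, excess and clean families}\label{sec:blocks}

Fix a strong coloring $\psi$ of $K_m$ with exactly $M$ colors and put
\[
b=m+M\ge3,\qquad\ell_0=\binom p2+1 .
\]
The letters $K$ and $\kappa$ denote positive constants, large and small respectively, that depend only on $p,m,M$ and may change from line to line; $n$ is always sufficiently large. Let $V$ be the vertex set of $K_n$ and let $C$ be a disjoint palette of size
\[
c=\Bigl\lceil\frac{M(n-1)}{m-1}\Bigr\rceil .
\]
Elements of $V\cup C$ are \emph{points}, and a pair of points is a $VV$-, $VC$- or $CC$-pair according to where its points lie. A \emph{block} is a set $B$ of $b$ points with $|B\cap V|=m$ and $|B\cap C|=M$. A \emph{packing} is a family of blocks any two of which share at most one point. Given a packing $\mathcal M$, color the pairs of $B\cap V$, for each $B\in\mathcal M$, by a copy of $\psi$ with color set $B\cap C$. A $VV$-pair lies in at most one block, so this partial coloring of $K_n$ is well defined. We write $r_{\mathrm{old}}$ for its repetitions and $G$ for the graph on $V$ formed by the pairs that lie in no block of $\mathcal M$.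

The other two kinds of pairs matter as well. Suppose that $S$ is the union of sets $S_1,S_2$ inside two blocks, each with $r(S_i)=|S_i|-2$. If $S_1,S_2$ are disjoint and have two colors in common, then $r(S)\ge|S|-4+2$. If they share one vertex and one color, then $r(S)\ge(|S|+1)-4+1$. In both cases $r(S)\ge|S|-2$, which is too much when $|S|=p$.

\subsection{Excess}

For a family $Z$ of blocks define the \emph{excess}
\[
\operatorname{ex}(Z)=\bigl|\textstyle\bigcup Z\bigr|-(b-2)|Z| .
\]
For $b=3$ this is the quantity of Section~\ref{sec:small}. One block has excess $2$. Two blocks $B,B'$ have excess $4-|B\cap B'|$, so they share at most one point exactly when their excess is at least $3$. The excess is an exponent: an almost perfect packing contains order $n^2$ of the order $n^b$ blocks, so if blocks were chosen independently with probability of order $n^{-(b-2)}$, a configuration shaped like $Z$ would appear order $n^{\operatorname{ex}(Z)}$ times. Configurations with excess at most $2$ do not outnumber the blocks, and these are the ones we can hope to exclude.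

\begin{definition}
A family $E$ of at most $\ell_0$ blocks is \emph{clean} if $\operatorname{ex}(E')\ge3$ for every $E'\subset E$ with $|E'|\ge2$. A packing is \emph{locally clean} if every family of at most $\ell_0$ of its blocks is clean.
\end{definition}

For a packing $\mathcal M$ and a $p$-set $S\subset V$ let $E(S)$ be the family of blocks of $\mathcal M$ that contain at least two vertices of $S$. Distinct blocks contain distinct pairs of $S$, so $|E(S)|\le\binom p2=\ell_0-1$. The next lemma links repetitions to excess, and it is where the bound $r\le|S|-2$ on small sets is used. That bound says that a set of vertices inside a block spans at most (vertices) $+$ (colors) $-\,2$ edges, just as a single colored edge does with $1=2+1-2$.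

\begin{lemma}\label{lem:gluing}
Let $\mathcal M$ be a packing, $S\subset V$ a $p$-set contained in no block of $\mathcal M$, and $E=E(S)$. Then
\[
\bigl|S\cup\textstyle\bigcup E\bigr|-(b-2)|E|\le p-r_{\mathrm{old}}(S).
\]
\end{lemma}

\begin{proof}
For $B\in E$ let $S_B=S\cap B$, let $T_B\subset B\cap C$ be the set of colors on the pairs of $S_B$, and put $T=\bigcup_BT_B$. Since $2\le|S_B|\le p-1$ and $\psi$ is strong, $\binom{|S_B|}2\le|S_B|+|T_B|-2$. The colored edges inside $S$ are the disjoint union of the sets $\binom{S_B}2$, and $T$ is the set of their colors, so
\[
r_{\mathrm{old}}(S)\le\sum_{B\in E}\bigl(|S_B|+|T_B|-2\bigr)-|T| .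
\]
Every point of $S\cup\bigcup E$ lies in $S$, in $T$, or in some $B\setminus(S_B\cup T_B)$, so $|S\cup\bigcup E|\le p+|T|+\sum_B(b-|S_B|-|T_B|)$. Subtracting $(b-2)|E|$,
\[
\bigl|S\cup\textstyle\bigcup E\bigr|-(b-2)|E|\le p+|T|-\displaystyle\sum_{B\in E}\bigl(|S_B|+|T_B|-2\bigr)\le p-r_{\mathrm{old}}(S).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:old}
If $\mathcal M$ is a locally clean packing, then $r_{\mathrm{old}}(S)\le p-3$ for every $p$-set $S\subset V$.
\end{lemma}

\begin{proof}
If $E(S)=\emptyset$, then $r_{\mathrm{old}}(S)=0$. If $E(S)=\{B\}$, all colored edges of $S$ lie in $S\cap B$; strongness gives $r_{\mathrm{old}}(S)\le p-3$ if $S\subset B$, and $r_{\mathrm{old}}(S)\le|S\cap B|-2\le p-3$ otherwise. If $|E(S)|\ge2$, no block contains $S$, for it would share two points with another block of $E(S)$. Lemma~\ref{lem:gluing} and cleanness give $p-r_{\mathrm{old}}(S)\ge\operatorname{ex}(E(S))\ge3$.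
\end{proof}

\subsection{Families rooted at a pair}

To color $G$ we must count the $p$-sets through a fixed uncolored pair $xy$, and so the families $E(S)$ with $x$ and $y$ fixed. Let $x,y\in V$ be distinct. A family $E$ is \emph{$xy$-clean} if it is clean and none of its blocks contains both $x$ and $y$. Put
\[
Y(E)=\{x,y\}\cup\textstyle\bigcup E,\qquad\operatorname{ex}_{xy}(E)=|Y(E)|-2-(b-2)|E| .
\]
This is the exponent of the heuristic above when $x$ and $y$ are not free to vary. It is $0$ for $E=\emptyset$, and
\begin{equation}\label{eq:rooted}
\operatorname{ex}_{xy}(E)\ge1\quad\text{for every nonempty $xy$-clean family }E .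
\end{equation}
Indeed, a single block misses $x$ or $y$, so $|Y(E)|\ge b+1$; and for $|E|\ge2$ we have $\operatorname{ex}_{xy}(E)\ge\operatorname{ex}(E)-2\ge1$.

A \emph{marked family} is a pair $(E,g)$, where $E$ is a nonempty $xy$-clean family and $g\ne\{x,y\}$ is a pair of points of $V\cap Y(E)$ contained in no block of $E$; the mark $g$ plays the role of $zw$ in Section~\ref{sec:small}. Two $xy$-clean families $E,E'$ have the same \emph{type} if some bijection $Y(E)\to Y(E')$ fixes $x$ and $y$, maps points of $V$ to $V$ and points of $C$ to $C$, and maps the blocks of $E$ onto those of $E'$. For marked families the bijection must also map mark to mark. Since $|Y(E)|\le2+b\ell_0$, there are at most $K$ types. The numbers $|E|$ and $\operatorname{ex}_{xy}(E)$ depend only on the type; we call them its \emph{size} and \emph{rooted excess}.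

\begin{proposition}\label{prop:packing}
There is $\gamma>0$, depending only on $p,m,M$, such that for all large $n$ there is a locally clean packing $\mathcal M$ with the following properties.
\begin{enumerate}
\item[(P1)] $\Delta(G)\le2n^{1-\gamma}$.
\item[(P2)] For all distinct $x,y\in V$ and every type $\tau$ of $xy$-clean families with size between $1$ and $\ell_0-1$ and rooted excess $a$, at most $Kn^a$ families $E\subset\mathcal M$ have type $\tau$.
\item[(P3)] For every $xy\in G$ and every type $\sigma$ of marked families with size between $1$ and $\ell_0-1$ and rooted excess $a$, at most $Kn^{a-\gamma}$ marked families $(E,g)$ with $E\subset\mathcal M$ and $g\in G$ have type $\sigma$.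
\end{enumerate}
\end{proposition}

\section{Coloring the remaining edges}\label{sec:complete}

Let $\mathcal M$ and $\gamma$ be as in Proposition~\ref{prop:packing}. For a $p$-set $S\subset V$ define its \emph{slack}
\[
\lambda(S)=p-2-r_{\mathrm{old}}(S),
\]
the number of new repetitions that would make $S$ bad. By Lemma~\ref{lem:old}, $1\le\lambda(S)\le p-2$. With nearly $n$ new colors a set of slack $\lambda$ becomes bad with probability nearly $n^{-\lambda}$, so a bound of order $n^\lambda$ on the number of such sets through a pair would just fail to suffice. The second $G$-edge supplies the missing factor $n^{-\gamma}$.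

\begin{lemma}\label{lem:count}
For each $xy\in G$ and $\lambda\ge1$, the number of $p$-sets $S\ni x,y$ with $\lambda(S)=\lambda$ that contain a $G$-edge other than $xy$ is at most $Kn^{\lambda-\gamma}$.
\end{lemma}

\begin{proof}
Let $S$ be such a set, $E=E(S)$, $Y=Y(E)$ and $i=|S\setminus Y|$. No block of $\mathcal M$ contains both $x$ and $y$, so $E$ is $xy$-clean and no block contains $S$. Since $|S\cup\bigcup E|=|Y|+i$, Lemma~\ref{lem:gluing} reads $\operatorname{ex}_{xy}(E)+2+i\le\lambda+2$. Fix the type of $E$ (or $E=\emptyset$) and the value of $i$, in at most $K$ ways, and let $a=\operatorname{ex}_{xy}(E)$. Then $a+i\le\lambda$, and it suffices to bound the number of sets $S$ by $Kn^{a+i-\gamma}$.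

\emph{Case 1: some $G$-edge in $S$ has an endpoint $z$ outside $Y$.} There are at most $Kn^a$ choices for $E$, by (P2) or because $E=\emptyset$ and $a=0$. There are at most $2^{|Y|}\le K$ choices for $S\cap Y$ and at most $n^{i-1}$ choices for $S\setminus(Y\cup\{z\})$. Finally $z$ is a $G$-neighbor of one of the $p-1$ vertices chosen so far, which leaves at most $(p-1)\Delta(G)\le Kn^{1-\gamma}$ choices by (P1). The total is at most $Kn^{a+i-\gamma}$.

\emph{Case 2: all $G$-edges in $S$ lie inside $Y$.} Let $g\ne xy$ be one of them. Then $Y\ne\{x,y\}$, so $E\ne\emptyset$, and no block of $E$ contains $g$ because $g\in G$. So $(E,g)$ is a marked family of one of at most $K$ types, each with rooted excess $a$. By (P3) there are at most $Kn^{a-\gamma}$ choices for $(E,g)$. Then there are at most $K$ choices for $S\cap Y$ and at most $n^i$ for $S\setminus Y$. The total is again at most $Kn^{a+i-\gamma}$.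
\end{proof}

We use the Lov\'asz Local Lemma in the following form. Let $A_1,\dots,A_N$ be events and $i\in D_i\subset\{1,\dots,N\}$, and suppose that each $A_i$ is mutually independent of the events $A_j$ with $j\notin D_i$. If $\sum_{j\in D_i}\Pr(A_j)\le\frac14$ for all $i$, then with positive probability no $A_i$ occurs. (The general form asks for $x_i\in[0,1)$ with $\Pr(A_i)\le x_i\prod_{j\in D_i\setminus\{i\}}(1-x_j)$; take $x_i=2\Pr(A_i)$, so that the product is at least $1-\sum_{j\in D_i}x_j\ge\frac12$.)

\begin{proof}[Proof of Theorem~\ref{thm:packing}, given Proposition~\ref{prop:packing}]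
Let $\eta=\gamma/(2p)$ and let $Q$ be a palette disjoint from $C$ with $|Q|=\lceil n^{1-\eta}\rceil$. Color the edges of $G$ independently and uniformly from $Q$, and let $r_{\mathrm{new}}(S)$ be the number of repetitions among the $G$-edges in $S$. The palettes are disjoint, so $r(S)=r_{\mathrm{old}}(S)+r_{\mathrm{new}}(S)$. For each $p$-set $S$ with at least two $G$-edges let $A_S$ be the event $r_{\mathrm{new}}(S)\ge\lambda(S)$. If $A_S$ fails, then $r(S)\le r_{\mathrm{old}}(S)+\lambda(S)-1=p-3$. If $S$ has at most one $G$-edge, then $r(S)=r_{\mathrm{old}}(S)\le p-3$ by Lemma~\ref{lem:old}. So it is enough to avoid all events $A_S$.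

Suppose $S$ has $u$ edges in $G$. If $A_S$ occurs, the color classes partition these edges into $v\le u-\lambda(S)$ parts. For a fixed partition, all parts are monochromatic with probability $|Q|^{-(u-v)}\le|Q|^{-\lambda(S)}$, and there are at most $K$ partitions, so $\Pr(A_S)\le Kn^{-(1-\eta)\lambda(S)}$. For each $xy\in G$, Lemma~\ref{lem:count} gives
\[
\sum_{S\ni x,y}\Pr(A_S)\le\sum_{\lambda=1}^{p-2}Kn^{\lambda-\gamma}\,n^{-(1-\eta)\lambda}\le Kn^{-\gamma+\eta p}=Kn^{-\gamma/2}.
\]
The event $A_S$ depends only on the colors of the $G$-edges in $S$, so it is mutually independent of all $A_{S'}$ such that $S'$ shares no $G$-edge with $S$. The sum of $\Pr(A_{S'})$ over the remaining $S'$, including $S$, is at most $\binom p2Kn^{-\gamma/2}\le\frac14$. By the local lemma some coloring of $G$ avoids all $A_S$. The result is a $(p,q_{\mathrm{lin}})$-coloring of $K_n$ with at most $c+|Q|\le\frac M{m-1}n+O(n^{1-\eta})$ colors.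
\end{proof}

\section{Constructing the packing}\label{sec:matching}

\subsection{Conflict-free hypergraph matchings}

Let $\mathcal H$ be a $k$-uniform hypergraph, identified with its edge set. The \emph{degree} of a vertex and the \emph{codegree} of two vertices are the numbers of edges containing them, and a \emph{matching} is a set of pairwise disjoint edges. A \emph{conflict system} $\mathcal C$ is a collection of subsets of $\mathcal H$, called \emph{conflicts}, and $E\subset\mathcal H$ is \emph{$\mathcal C$-free} if it contains no conflict. A superscript $(j)$ selects the members of size $j$, and $\mathcal C_h=\{Z\setminus\{h\}:h\in Z\in\mathcal C\}$ for $h\in\mathcal H$. The system $\mathcal C$ is \emph{$(d,\ell,\varepsilon)$-bounded} if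
\begin{enumerate}
\item[(C1)] $3\le|Z|\le\ell$ for all $Z\in\mathcal C$;
\item[(C2)] each $h\in\mathcal H$ lies in at most $\ell d^{j-1}$ members of $\mathcal C^{(j)}$, for $3\le j\le\ell$;
\item[(C3)] any $j'$ edges of $\mathcal H$ lie together in at most $d^{j-j'-\varepsilon}$ members of $\mathcal C^{(j)}$, for $3\le j\le\ell$ and $2\le j'\le j-1$.
\end{enumerate}
A \emph{$j$-uniform test function} is a map $w:\binom{\mathcal H}j\to[0,\ell]$ that vanishes on sets that are not matchings. For $E\subset\mathcal H$ write $w(E)=\sum_{E'\in\binom Ej}w(E')$, and for a collection $\mathcal F\subset\binom{\mathcal H}j$ write $w(\mathcal F)$ for the sum of $w$ over $\mathcal F$. The function $w$ is \emph{$(d,\varepsilon,\mathcal C)$-trackable} if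
\begin{enumerate}
\item[(W1)] $w(\mathcal H)\ge d^{j+\varepsilon}$;
\item[(W2)] $w(\{E\in\binom{\mathcal H}j:E\supset E'\})\le w(\mathcal H)/d^{j'+\varepsilon}$ for all $1\le j'\le j-1$ and $E'\in\binom{\mathcal H}{j'}$;
\item[(W3)] $|\mathcal C_h^{(j')}\cap\mathcal C_{h'}^{(j')}|\le d^{j'-\varepsilon}$ for all $1\le j'\le\ell-1$ and all distinct $h,h'$ with $w(\{E:h,h'\in E\})>0$;
\item[(W4)] $w(E)=0$ if $E$ is not $\mathcal C$-free.
\end{enumerate}

\begin{theorem}[Glock, Joos, Kim, K\"uhn and Lichev~\cite{GJKKL}, main theorem, version with test functions]\label{thm:gjkkl}
For all $k,\ell\ge2$ there is $\varepsilon_0>0$ such that for all $\varepsilon\in(0,\varepsilon_0)$ there is $d_0$ such that the following holds for all $d\ge d_0$. Let $\mathcal H$ be $k$-uniform on at most $\exp(d^{\varepsilon^3})$ vertices, with all degrees in $[(1-d^{-\varepsilon})d,d]$ and all codegrees at most $d^{1-\varepsilon}$. Let $\mathcal C$ be $(d,\ell,\varepsilon)$-bounded, and let $\mathcal W$ be a set of at most $\exp(d^{\varepsilon^3})$ test functions that are $(d,\varepsilon,\mathcal C)$-trackable and have uniformity at most $\ell$. Then there is a $\mathcal C$-free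 matching $\mathcal M\subset\mathcal H$, of size at least $(1-d^{-\varepsilon^3})|V(\mathcal H)|/k$, with $w(\mathcal M)=(1\pm d^{-\varepsilon^3})d^{-j}w(\mathcal H)$ for every $j$-uniform $w\in\mathcal W$.
\end{theorem}

The conclusion says that the test functions see $\mathcal M$ as a random subset of $\mathcal H$ that keeps each edge with probability $1/d$. In this model (C2) says that an edge lies in $O(1)$ expected conflicts, (W1) that the expected value of $w$ is large, and (C3), (W2), (W3) that the weight of the conflicts and of $w$ is not concentrated on few edges.

All these conditions will be verified with one counting principle. Since $|V\cup C|\le Kn$, for every set $X$ of at most $2+b\ell_0$ points and $0\le i\le b\ell_0$,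
\begin{equation}\label{eq:extend}
\#\bigl\{Z:\ Z\text{ a family of at most $\ell_0$ blocks with }\bigl|\textstyle\bigcup Z\setminus X\bigr|\le i\bigr\}\le Kn^i :
\end{equation}
choose the points outside $X$, and then $Z$ among the at most $K$ families on the resulting bounded set of points.

\subsection{The hypergraph}

A packing is a family of blocks whose sets of pairs are disjoint. So let the vertices of $\mathcal H$ be the pairs in $\binom{V\cup C}2$, let $k=\binom b2$, and let every block $B$ give the edge $\binom B2$, which we identify with $B$. The numbers of blocks containing a given $VV$-, $VC$- and $CC$-pair are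
\[
N_1=\binom{n-2}{m-2}\binom cM,\qquad N_2=\binom{n-1}{m-1}\binom{c-1}{M-1}=N_1\frac{M(n-1)}{(m-1)c},\qquad N_3=N_2\frac{n(M-1)}{m(c-1)},
\]
where $N_3=\binom nm\binom{c-2}{M-2}$ for $M\ge2$ and $N_3=0$ for $M=1$. Here $N_1=\Theta(n^{b-2})$. The palette size $c$ was chosen to balance the first two numbers: $c-1<M(n-1)/(m-1)\le c$ gives $(1-K/n)N_1\le N_2\le N_1$. The third is smaller by a constant factor: $\frac{n(M-1)}{m(c-1)}\to(1-\frac1M)(1-\frac1m)<1$, so $N_3\le(1-\kappa)N_1$.

Theorem~\ref{thm:gjkkl} needs almost equal degrees. We do not care whether $CC$-pairs are covered, so we raise their degrees by adding \emph{dummy edges} that consist of $CC$-pairs only. Let $\omega=\binom c2$ and choose each $k$-subset of $\binom C2$ independently with probability $\pi=(N_1-N_3)/\binom{\omega-1}{k-1}$. This is at most $1$, because the denominator has order $n^{2(k-1)}$ and $2(k-1)=(b-2)(b+1)>b-2$. For a binomial variable $X$ with mean $\mu$ we use the Chernoff bound $\Pr(|X-\mu|\ge t)\le2\exp(-t^2/(3\mu))$ for $0\le t\le\mu$, and the union bound $\Pr(X\ge t)\le\mu^t/t!\le(\mathrm e\mu/t)^t$ for integers $t\ge1$.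

The number of dummy edges at a $CC$-pair is binomial with mean $\mu=N_1-N_3\in[\kappa N_1,N_1]$. It deviates from $\mu$ by at least $n^{-1/4}N_1$ with probability at most $2\exp(-n^{-1/2}N_1/3)\le2\exp(-\kappa n^{1/2})$, as $b\ge3$. The number of dummy edges containing two given $CC$-pairs is binomial with mean $(N_1-N_3)\frac{k-1}{\omega-1}=O(n^{b-4})$. It reaches $t=\lceil n^{b-5/2}\rceil\ge n^{1/2}$ with probability at most $(Kn^{-3/2})^{t}$. A union bound over the $O(n^4)$ events gives an outcome in which none occurs. Fix it, and let $\mathcal H$ consist of all blocks and the chosen dummy edges.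

Let $d=\lceil(1+n^{-1/4})N_1\rceil=\Theta(n^{b-2})$. Then $d\le(1+2n^{-1/4})N_1$, so
\begin{equation}\label{eq:N1d}
N_1\ge(1-2n^{-1/4})d .
\end{equation}
All degrees lie between $(1-n^{-1/4})N_1$ and $(1+n^{-1/4})N_1$, hence in $[(1-4n^{-1/4})d,d]$. Two distinct pairs span at least three points and so lie in at most $Kn^{b-3}$ blocks; all codegrees are therefore at most $Kn^{b-5/2}$.

Let $\ell\ge\ell_0$ be a constant depending only on $p,m,M$ that is large enough for (C2) and for the values of the test functions below. Fix $\varepsilon<\min\{\varepsilon_0(k,\ell),\frac1{8b}\}$. Since $d\le n^b$, we have $d^\varepsilon\le n^{1/8}$. Then $d^{-\varepsilon}\ge4n^{-1/4}$ and $d^{1-\varepsilon}\ge\kappa n^{b-2-1/8}\ge Kn^{b-5/2}$, which are the degree and codegree conditions. Since $d\ge\kappa n$, any quantity $O(n^2)$ is at most $\exp(d^{\varepsilon^3})$; this covers the number of vertices and, below, the number of test functions. In the verifications that follow we always gain a full factor $n$, and $K/n\le d^{-\varepsilon}$.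

\subsection{The conflicts}

Forbidding all families of excess at most $2$ would violate (C3), since such a family could contain a much denser subfamily; we forbid only the minimal ones. Let $\mathcal C$ consist of all families $Z$ of blocks with $3\le|Z|\le\ell_0$ and $\operatorname{ex}(Z)\le2$ such that $\operatorname{ex}(Z')\ge3$ for all $Z'\subsetneq Z$ with $|Z'|\ge2$. A family of at most $\ell_0$ blocks is clean if and only if it is a $\mathcal C$-free matching. Indeed, a clean family is a matching because its pairs of blocks have excess at least $3$, and it contains no conflict. A family that is not clean has a minimal subfamily $Z$ with $|Z|\ge2$ and $\operatorname{ex}(Z)\le2$; if $|Z|=2$ its blocks share two points, and otherwise $Z\in\mathcal C$. Note that the case $|Z|=2$, which (C1) does not allow as a conflict, is handled by the matching condition; this is why $CC$-pairs are vertices of $\mathcal H$.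

Condition (C1) holds by definition. Dummy edges lie in no conflict, and a conflict $Z$ of size $j\le\ell_0$ has at most $(b-2)j+2$ points.

\emph{(C2).} A conflict of size $j$ containing the block $B$ has at most $(b-2)j+2-b=(b-2)(j-1)$ points outside $B$. By \eqref{eq:extend} there are at most $Kn^{(b-2)(j-1)}\le Kd^{j-1}$ of them, and we take $\ell$ at least this $K$.

\emph{(C3).} If $Z'$ with $2\le|Z'|=j'<j$ lies in a conflict $Z$ of size $j$, then $Z'$ has at least $(b-2)j'+3$ points by minimality, so $Z$ has at most $(b-2)(j-j')-1$ points outside $\bigcup Z'$. By \eqref{eq:extend} there are at most $Kn^{-1}d^{j-j'}\le d^{j-j'-\varepsilon}$ such $Z$.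

\emph{(W3) and (W4) for every $w$ supported on clean families.} Clean families are $\mathcal C$-free matchings, which gives (W4) and shows that $w$ vanishes on non-matchings. For (W3), let $B\ne B'$ lie in a clean family and let $Z\in\mathcal C_B^{(j')}\cap\mathcal C_{B'}^{(j')}$. Then $B,B'\notin Z$, both $Z\cup\{B\}$ and $Z\cup\{B'\}$ are conflicts, $j'\ge2$, and $\operatorname{ex}(Z)\ge3$. The excess is submodular, $\operatorname{ex}(Z_1\cup Z_2)+\operatorname{ex}(Z_1\cap Z_2)\le\operatorname{ex}(Z_1)+\operatorname{ex}(Z_2)$, because $\bigcup(Z_1\cap Z_2)\subset\bigcup Z_1\cap\bigcup Z_2$. Hence $\operatorname{ex}(Z\cup\{B,B'\})\le2+2-3=1$, and $Z\cup\{B,B'\}$ has at most $(b-2)(j'+2)+1$ points. At least $2(b-2)+3$ of them lie in $B\cup B'$, so $\bigcup Z$ has at most $(b-2)j'-2$ points outside $B\cup B'$. By \eqref{eq:extend} there are at most $Kn^{-2}d^{j'}\le d^{j'-\varepsilon}$ such $Z$.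

\subsection{The test functions}

All test functions vanish on sets that contain a dummy edge. For (P1) we take, for each $v\in V$, the $1$-uniform function $w_v$ that is the indicator of the blocks containing $v$. For (P2) and (P3) we take, for all distinct $x,y\in V$, all $1\le j\le\ell_0-1$, and all types $\tau$ of $xy$-clean families and $\sigma$ of marked families of size $j$, the following three functions, of uniformity $j$, $j$ and $j+1$:
\begin{itemize}
\item $w_\tau(E)=1$ if $E$ has type $\tau$, and $0$ otherwise;
\item $w_\sigma(E)$ is the number of pairs $g$ such that $(E,g)$ is a marked family of type $\sigma$;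
\item $w^+_\sigma(E^+)$, for $xy$-clean $E^+$ with $j+1$ blocks, is the number of $(B,g)$ such that $g\subset B\in E^+$ and $(E^+\setminus\{B\},g)$ is a marked family of type $\sigma$; otherwise $w^+_\sigma(E^+)=0$.
\end{itemize}
Thus $w_\sigma$ counts marked families and $w_\sigma^+$ counts marked families together with a block covering the mark. There are $O(n^2)$ functions, their uniformity is at most $\ell_0$, and their values are at most $K$; take $\ell$ at least this $K$. All are supported on clean families, so (W3) and (W4) hold. For $w_v$, (W2) is empty, and (W1) holds because $w_v(\mathcal H)=\binom{n-1}{m-1}\binom cM=N_1\frac{n-1}{m-1}\ge\kappa nd\ge d^{1+\varepsilon}$.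

Fix $x,y,j$ and a type, and let $a$ be its rooted excess; $a\ge1$ by \eqref{eq:rooted}. A family of this type has $(b-2)j+a$ points other than $x,y$. Every block is an edge of $\mathcal H$, so each of the $\Theta(n^{(b-2)j+a})$ injective placements of these points, vertices in $V\setminus\{x,y\}$ and colors in $C$, gives a (marked) family of this type; each such family arises from at least one and at most $K$ placements. Hence
\begin{equation}\label{eq:totals}
w_\tau(\mathcal H),\ w_\sigma(\mathcal H)=\Theta\bigl(n^{(b-2)j+a}\bigr)=\Theta(n^ad^j).
\end{equation}
For (P3) the two counts must have the same main term, so we need a sharp comparison: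
\begin{equation}\label{eq:plus}
w^+_\sigma(\mathcal H)\ge(1-K/n)\,N_1\,w_\sigma(\mathcal H).
\end{equation}
To prove it, note that $w^+_\sigma(\mathcal H)$ is the number of triples $(E,g,B)$ with $(E,g)$ of type $\sigma$, $g\subset B$ and $E\cup\{B\}$ $xy$-clean. Fix $(E,g)$. At most $Kn^{b-3}\le(K/n)N_1$ of the $N_1$ blocks containing $g$ contain a third point of $Y(E)$. Let $B$ be any other, so $B\cap Y(E)=g$; we show that $E\cup\{B\}$ is $xy$-clean. The block $B$ does not contain both $x$ and $y$, as $g\ne\{x,y\}$. A block of $E$ does not contain $g$, so it shares at most one point with $B$, and the two have excess at least $3$. For $Z\subset E$ with $|Z|\ge2$, we have $\operatorname{ex}(Z\cup\{B\})=\operatorname{ex}(Z)+2-|B\cap\bigcup Z|\ge\operatorname{ex}(Z)\ge3$. This proves \eqref{eq:plus}, and with \eqref{eq:totals} it gives $w^+_\sigma(\mathcal H)\ge\kappa n^ad^{j+1}$.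

\emph{(W1).} Let $w$ be one of the three functions and $J\in\{j,j+1\}$ its uniformity. We have shown $w(\mathcal H)\ge\kappa n^ad^J$, and $a\ge1$ gives $w(\mathcal H)\ge\kappa nd^J\ge d^{J+\varepsilon}$.

\emph{(W2).} Every family $E$ in the support of $w$ has $|Y(E)|\le2+(b-2)J+a$. For $w_\tau$ and $w_\sigma$ this holds with equality. For $w^+_\sigma$ it holds because $B$ contains the two points of $g\subset Y(E^+\setminus\{B\})$ and so adds at most $b-2$ points. Let $|E'|=j'$ with $1\le j'\le J-1$; we may assume that $E'$ lies in a family of the support, since otherwise the left side of (W2) is $0$. Then $E'$ is $xy$-clean, so $|Y(E')|\ge3+(b-2)j'$ by \eqref{eq:rooted}, and every $E\supset E'$ in the support has at most $(b-2)(J-j')+a-1$ points outside $Y(E')$. By \eqref{eq:extend} the left side of (W2) is at most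
\[
Kn^{a-1}d^{J-j'}\le Kn^{-1}w(\mathcal H)d^{-j'}\le w(\mathcal H)/d^{j'+\varepsilon}.
\]

\subsection{Proof of Proposition~\ref{prop:packing}}

Apply Theorem~\ref{thm:gjkkl} and let $\mathcal M$ be the set of blocks in the resulting matching, with the dummy edges discarded; this does not change the value of any test function. Every family of at most $\ell_0$ blocks of $\mathcal M$ is a $\mathcal C$-free matching, so $\mathcal M$ is a locally clean packing. Put $\delta=d^{-\varepsilon^3}$ and $\gamma=\varepsilon^3/2$. Since $d\ge\kappa n$ and $\gamma<\frac14$, we have $\delta+n^{-1/4}\le n^{-\gamma}$.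

(P1) A vertex $v$ lies in $w_v(\mathcal M)\ge(1-\delta)d^{-1}N_1\frac{n-1}{m-1}$ blocks. They meet only in $v$, and each contains $m-1$ other vertices. By \eqref{eq:N1d} they cover at least $(1-\delta)(1-2n^{-1/4})(n-1)$ pairs at $v$, so $\deg_G(v)\le(\delta+2n^{-1/4})n\le2n^{1-\gamma}$.

(P2) The number in question is $w_\tau(\mathcal M)\le2d^{-j}w_\tau(\mathcal H)\le Kn^a$ by \eqref{eq:totals}.

(P3) Let $xy\in G$. The number of marked families $(E,g)$ of type $\sigma$ with $E\subset\mathcal M$ is $w_\sigma(\mathcal M)$. If $g\notin G$, then $g$ lies in a unique block $B\in\mathcal M$, and $B\notin E$. The family $E\cup\{B\}$ has at most $\ell_0$ blocks of $\mathcal M$, so it is clean (this is the reason for the $+1$ in $\ell_0$), and it is $xy$-clean because $xy\in G$. So $(B,g)$ is counted by $w^+_\sigma(E\cup\{B\})$. Conversely, each $(B,g)$ counted by $w^+_\sigma(E^+)$ with $E^+\subset\mathcal M$ gives a marked family $(E^+\setminus\{B\},g)$ with $g\notin G$. Hence the number with $g\notin G$ is exactly $w^+_\sigma(\mathcal M)$, and by \eqref{eq:plus} and \eqref{eq:N1d} the number with $g\in G$ is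
\begin{align*}
w_\sigma(\mathcal M)-w^+_\sigma(\mathcal M)&\le d^{-j}w_\sigma(\mathcal H)\Bigl[(1+\delta)-(1-\delta)\Bigl(1-\frac Kn\Bigr)(1-2n^{-1/4})\Bigr]\\
&\le Kn^a\Bigl(2\delta+\frac Kn+2n^{-1/4}\Bigr)\le Kn^{a-\gamma},
\end{align*}
where the second inequality uses \eqref{eq:totals} and $(1-u_1)(1-u_2)(1-u_3)\ge1-u_1-u_2-u_3$ for $u_i\in[0,1]$. This proves Proposition~\ref{prop:packing}, and with it Theorems~\ref{thm:packing}, \ref{thm:limit} and~\ref{thm:more}. \qed

\begin{thebibliography}{9}

\bibitem{BCD}
Patrick Bennett, Ryan Cushman and Andrzej Dudek, \emph{Generalized Ramsey numbers at the linear and quadratic thresholds}, arXiv:2309.00182 (2023).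

\bibitem{GJKKL}
Glock, Joos, Kim, K\"uhn and Lichev, \emph{Conflict-free hypergraph matchings}, J. London Math. Soc. 109 (2024).

\end{thebibliography}
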